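# Shift orbits and finite Cohen–Macaulay representation type

## 1. Hypersurfaces: two syzygies bring a module back

Let $S$ be a complete regular local ring, let $f\in S$ be a nonzero nonunit, and put $R=S/(f)$. Call a finitely generated $R$-module $X$ *Cohen–Macaulay* (CM) if $\operatorname{Ext}^i_R(X,R)=0$ for all $i>0$. Since $R$ is a Gorenstein local ring, a textbook theorem says that this holds exactly when $X=0$ or $\operatorname{depth}X=\dim R$. The *stable category* has the CM modules as objects, and as morphisms the module maps modulo those that factor through a projective module. It is triangulated, and its shift $[1]$ is the inverse of the syzygy operation $\Omega$. (All this is recalled in Section 2 in the generality that we need.)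

Suppose that there is one CM module $X$ such that every CM module is, in the stable category, a direct summand of a finite direct sum of shifts $X[i]$, $i\in\mathbb Z$. So one module, together with its syzygies and cosyzygies, produces everything. Are there then only finitely many indecomposable CM modules up to isomorphism? For hypersurfaces the answer is easy.

**Proposition 1.** Let $R=S/(f)$ be as above. If the stable category equals $\operatorname{add}\{X[i]\mid i\in\mathbb Z\}$ for some $X$, then there are only finitely many isomorphism classes of indecomposable CM $R$-modules.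

**Proof.** We first show that $X[2]\cong X$ for every CM module $X\ne0$. We have $\operatorname{depth}X=\dim S-1$, so the Auslander–Buchsbaum formula over $S$ gives projective dimension $1$, that is, an exact sequence $0\to F_1\xrightarrow{A}F_0\to X\to0$ with $F_0,F_1$ finitely generated free over $S$. As $fX=0$, we have $fF_0\subseteq A(F_1)$, so there is $B:F_0\to F_1$ with $AB=f$. Then $ABA=fA=Af$, and $A$ is injective, so $BA=f$. Also $B$ is injective, because $AB=f$ is.

Reduce modulo $f$ and write bars. If $Ax=fy=ABy$, then $x=By$; hence $\operatorname{Ker}\bar A=\operatorname{Im}\bar B$. If $Bx=fy=BAy$, then $x=Ay$; hence $\operatorname{Ker}\bar B=\operatorname{Im}\bar A$. Moreover $\operatorname{Coker}\bar A=X/fX=X$. Therefore $\operatorname{Ker}\bar A=\operatorname{Im}\bar B\cong\bar F_0/\operatorname{Im}\bar A=X$, and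
$$0\to X\to\bar F_1\xrightarrow{\bar A}\bar F_0\to X\to0$$
is exact. So $\Omega^2X\cong X$ in the stable category.

Now let the stable category be $\operatorname{add}\{X[i]\}$ and decompose $X=X_1\oplus\dots\oplus X_n$ into indecomposables there. By the Krull–Schmidt theorem every indecomposable object is some $X_j[i]$, and $X_j[2]\cong X_j$. So there are at most $2n$ indecomposable objects. They correspond to the nonprojective indecomposable CM modules, and $R$ is the only indecomposable projective. $\square$

For instance, let $R=k[[x]]/(x^n)$ and $M_j=R/(x^j)$. All finitely generated modules are CM, the indecomposable objects of the stable category are $M_1,\dots,M_{n-1}$, and $\Omega M_j=x^jR\cong M_{n-j}$.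

The proof used one thing: each $X_j$ has only finitely many shifts. What changes for a general Gorenstein-type algebra is that an orbit $\{X_j[i]\mid i\in\mathbb Z\}$ may be infinite. Finitely many orbits are then no longer obviously the same as finitely many objects.

## 2. Iwanaga–Gorenstein algebras and the theorem

Let $R$ be a commutative noetherian complete local ring with maximal ideal $\mathfrak m$ and residue field $k=R/\mathfrak m$, and let $\Lambda$ be an $R$-algebra that is finitely generated as an $R$-module. Modules are left modules; $\operatorname{mod}\Lambda$ is the category of the finitely generated ones.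

**Definitions.**

- For a prime $\mathfrak p$ of $R$ let $(-)_{\mathfrak p}=-\otimes_RR_{\mathfrak p}$. The algebra $\Lambda$ has an *isolated singularity* if $\operatorname{gldim}\Lambda_{\mathfrak p}=\dim R_{\mathfrak p}$ for every nonmaximal prime $\mathfrak p$.
- $\Lambda$ is *Iwanaga–Gorenstein* if it has finite injective dimension as a left and as a right module over itself.
- $\mathrm{CM}(\Lambda)$ consists of the $X\in\operatorname{mod}\Lambda$ with $\operatorname{Ext}^i_\Lambda(X,\Lambda)=0$ for all $i>0$.
- An Iwanaga–Gorenstein $\Lambda$ has *finite CM (representation) type* if $\mathrm{CM}(\Lambda)$ has an additive generator.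
- $\underline{\mathrm{CM}}(\Lambda)$ is the quotient of $\mathrm{CM}(\Lambda)$ by the maps that factor through projectives.
- For a triangulated category $\mathcal T$ and $X\in\mathcal T$ put $\langle X\rangle=\operatorname{add}\{X[i]\mid i\in\mathbb Z\}$. We say that $\mathcal T$ *has dimension zero* if $\mathcal T=\langle X\rangle$ for some $X$.

If $R=k$ is a field, there is no nonmaximal prime and every $\Lambda$ has an isolated singularity. The ring $\Lambda=R=k[[x,y]]/(xy)$ has one, since its localizations at $(x)$ and $(y)$ are fields. The ring $k[[x,y]]/(x^2)$ does not: its localization at $(x)$ is a zero-dimensional local ring with a nonzero nilpotent, so it has infinite global dimension. The algebra $k[x]/(x^n)$ is selfinjective, so it is Iwanaga–Gorenstein and every finitely generated module is CM.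

For $\Lambda$ Iwanaga–Gorenstein, $\mathrm{CM}(\Lambda)$ is a Frobenius category whose projective-injective objects are the projective modules. So $\mathcal T=\underline{\mathrm{CM}}(\Lambda)$ is triangulated, with $[-1]=\Omega$. A map $M\to N$ factors through a projective if and only if it factors through any chosen epimorphism $P\to N$ with $P$ projective. Hence
$$\operatorname{Hom}_{\mathcal T}(M,N[j])\cong\operatorname{Ext}^j_\Lambda(M,N)\qquad(j\ge1).\tag{1}$$

We may use the following fact: *if $\Lambda$ is Iwanaga–Gorenstein with an isolated singularity, then $\underline{\mathrm{CM}}(\Lambda)$ is a Krull–Schmidt triangulated category whose Hom-sets have finite length over $R$.* The question, whether the equivalence below holds for isolated singularities, is from Takuma Aihara, Ryo Takahashi, "Remarks on dimensions of triangulated categories", arXiv:1801.09349 (2018). It holds, under a formally weaker hypothesis.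

**Theorem 2.** Let $\Lambda$ be Iwanaga–Gorenstein and assume that all Hom-sets of $\underline{\mathrm{CM}}(\Lambda)$ have finite length over $R$. Then $\underline{\mathrm{CM}}(\Lambda)$ has dimension zero if and only if $\Lambda$ has finite CM type. In particular, this equivalence holds for every Iwanaga–Gorenstein $R$-algebra with an isolated singularity.

**Reduction to counting.** As $R$ is complete, $\operatorname{mod}\Lambda$ is Krull–Schmidt, hence so are $\mathrm{CM}(\Lambda)$ and $\mathcal T$. If $M\in\mathrm{CM}(\Lambda)$ is indecomposable and not projective, the endomorphisms of $M$ that factor through projectives form a proper ideal of the local ring $\operatorname{End}_\Lambda(M)$, so $M$ stays indecomposable and nonzero in $\mathcal T$. If two such modules $M,M'$ become isomorphic in $\mathcal T$, there are $\varphi,\psi$ with $\psi\varphi-1$ and $\varphi\psi-1$ in these proper ideals, so $\psi\varphi$ and $\varphi\psi$ are invertible and $M\cong M'$. There are only finitely many indecomposable projectives. An additive generator of a Krull–Schmidt category exists exactly when there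 are finitely many indecomposables. Hence $\Lambda$ has finite CM type if and only if $\mathcal T$ has only finitely many indecomposable objects up to isomorphism. In that case $\mathcal T=\langle X\rangle$ with $X$ the sum of all of them, so finite CM type implies dimension zero. The converse is what has to be proved.

**A formal argument cannot work.** One would first try to use only that $\mathcal T$ is a Krull–Schmidt triangulated category with finite length Homs and one generating orbit. Consider $D^b(\operatorname{mod}k)$ for a field $k$: its objects are finite sums of shifts $k[i]$, and $\operatorname{Hom}(k[a],k[b])$ is $k$ if $a=b$ and $0$ otherwise. It is Krull–Schmidt and Hom-finite, it equals $\langle k\rangle$, and it has infinitely many indecomposables $k[i]$. So the proof must use something about $\underline{\mathrm{CM}}(\Lambda)$ that fails here. Section 3 supplies it: an object $Y$ with $\operatorname{Hom}_{\mathcal T}(M,Y[i])\neq0$ for all $M\ne0$ and all $i$.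

**Lengths may grow.** Even so, a second difficulty remains. Let $\Lambda=k[x,y]/(x^2,y^2)$, a selfinjective algebra over $R=k$. By (1) and the Künneth formula, $\operatorname{Hom}_{\mathcal T}(k,k[i])=\operatorname{Ext}^i_\Lambda(k,k)$ has dimension $i+1$ for $i\ge1$. So in such categories the lengths of $\operatorname{Hom}(G,M[i])$ may be unbounded in $i$. We shall treat bounded lengths first, with an argument (Section 9) that breaks down exactly when they are unbounded. The unbounded case needs a new inequality (Section 10).

**Duality and complete resolutions.** Let $g$ bound both selfinjective dimensions of $\Lambda$, and let $(-)^*=\operatorname{Hom}_\Lambda(-,\Lambda)$, on either side. Note that every $g$-th syzygy $L$ of a finitely generated module $W$ is CM, as $\operatorname{Ext}^i(L,\Lambda)=\operatorname{Ext}^{i+g}(W,\Lambda)=0$ for $i>0$. Also syzygies of CM modules are CM.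

**Lemma 3.** The functor $(-)^*$ is a duality between $\mathrm{CM}(\Lambda)$ and $\mathrm{CM}(\Lambda^{op})$. Every $M\in\mathrm{CM}(\Lambda)$ has a complete projective resolution: an acyclic complex $P^\bullet$ of finitely generated projectives, with all cocycle modules CM and $M=\operatorname{Im}(P^0\to P^1)$. Maps between CM modules lift to complete resolutions, uniquely up to homotopy.

**Proof.** Let $P_\bullet\to M$ be a resolution by finitely generated projectives. As $\operatorname{Ext}^{>0}_\Lambda(M,\Lambda)=0$, the sequence $0\to M^*\to P_0^*\to P_1^*\to\cdots$ is exact. Let $K_l=\operatorname{Ker}(P_l^*\to P_{l+1}^*)$, so $K_0=M^*$. The exact sequence $0\to K_l\to P_l^*\to\cdots\to P_{l+g-1}^*\to K_{l+g}\to0$ shows that $K_l$ is a $g$-th syzygy, hence CM over $\Lambda^{op}$. Because all $K_l$ are CM, dualizing again keeps exactness, so $P_1^{**}\to P_0^{**}\to M^{**}\to0$ is exact. With $P_i^{**}\cong P_i$ this gives $M\cong M^{**}$ naturally. So $(-)^*$ is a duality.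

For the complete resolution, take a projective resolution $P^{\le0}$ of $M$ and a projective resolution $Q_\bullet\to M^*$. By what we have shown, applied to $\Lambda^{op}$, the dual $0\to M\to Q_0^*\to Q_1^*\to\cdots$ is exact with CM kernels. Splice the two at $M$. Maps lift to the left by projectivity, and to the right because $\operatorname{Ext}^1_\Lambda(\mathrm{CM},\text{projective})=0$; the same two reasons give uniqueness up to homotopy. $\square$

In particular $\underline{\mathrm{CM}}(\Lambda)^{op}\simeq\underline{\mathrm{CM}}(\Lambda^{op})$. So if the Hom-sets of one have finite length, so do those of the other.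

**Conventions.** From now on $\Lambda$ is Iwanaga–Gorenstein and $\mathcal T=\underline{\mathrm{CM}}(\Lambda)$ has finite length Homs. Put
$$\hom(A,B)=\operatorname{length}_R\operatorname{Hom}_{\mathcal T}(A,B),\qquad\operatorname{end}(A)=\hom(A,A).$$
"Indec" means an isomorphism class of indecomposable objects; $W\mid M$ means that $W$ is a direct summand of $M$; for an indec $W$, $[M:W]$ is its multiplicity in $M$.

## 3. An object that meets every shift of every module

The aim of this section is the property that $D^b(\operatorname{mod}k)$ lacks.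

**Lemma 4.** Let $Y=\Omega^g(\Lambda/\operatorname{rad}\Lambda)\in\mathrm{CM}(\Lambda)$. Then
$$\operatorname{Hom}_{\mathcal T}(M,Y[i])\neq0\qquad\text{for all }0\ne M\in\mathcal T,\ i\in\mathbb Z.\tag{2}$$

**Proof.** We may assume that the module $M$ has no projective summand. First, $M$ has infinite projective dimension. If it were a finite number $p>0$, then $\operatorname{Ext}^p(M,W)\ne0$ for some finitely generated $W$. Since $\operatorname{Ext}^p(M,-)$ is then right exact and $W$ is a quotient of some $\Lambda^b$, we would get $\operatorname{Ext}^p(M,\Lambda)\neq0$, contrary to $M$ being CM. And $p=0$ is excluded, since $M$ is nonzero without projective summands.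

Let $j>g$. By (1), $\operatorname{Hom}_{\mathcal T}(M,Y[j])=\operatorname{Ext}^j_\Lambda(M,Y)$. Because $\operatorname{Ext}^{>0}_\Lambda(M,\text{projective})=0$, dimension shifting along $0\to\Omega^{l}W\to P\to\Omega^{l-1}W\to0$ gives
$$\operatorname{Ext}^j_\Lambda(M,\Omega^g(\Lambda/\operatorname{rad}\Lambda))\cong\operatorname{Ext}^{j-g}_\Lambda(M,\Lambda/\operatorname{rad}\Lambda).$$
The last group is nonzero: on a minimal projective resolution $P_\bullet$ of $M$ the complex $\operatorname{Hom}(P_\bullet,\Lambda/\operatorname{rad}\Lambda)$ has zero differentials, and $P_{j-g}\ne0$. For arbitrary $i$, apply this with $j=g+1$ to the nonzero object $M[g+1-i]$, using $\operatorname{Hom}_{\mathcal T}(M,Y[i])\cong\operatorname{Hom}_{\mathcal T}(M[g+1-i],Y[g+1])$. $\square$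

## 4. Serre duality from a minimal injective resolution

We need a duality that turns maps from an object into maps to it. It will give the Auslander–Reiten (AR) triangles, and the translation $\tau$, on which the rest of the proof runs.

Let $D$ denote Matlis duality on finite length $R$-modules; it preserves length.

**Proposition 5.** There is an $R$-linear autoequivalence $\mathbb S$ of $\mathcal T$ with isomorphisms, natural in $N$ and $M$,
$$D\operatorname{Hom}_{\mathcal T}(N,M)\cong\operatorname{Hom}_{\mathcal T}(M,\mathbb SN),\tag{3}$$
and $\mathbb S(N[1])\cong(\mathbb SN)[1]$ for every object $N$.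

**Proof.**

**Step 1: dualize a Hom complex.** The purpose is to compute $D\operatorname{Hom}_{\mathcal T}(N,M[i])$ as cohomology. By Cohen's structure theorem $R$ is a quotient of a complete regular local ring $S$. Let $d=\dim S$ and let $I=(I^0\to\cdots\to I^d)$ be the minimal injective resolution of $S$. All associated primes of $I^p$ have height $p$, and $I^d=E$ is the injective hull of $k$. If $F$ has finite length, then $\operatorname{Hom}_S(F,I^p)=0$ for $p<d$, because a nonzero image would have the maximal ideal of $S$ as an associated prime. On finite length $R$-modules we have $D=\operatorname{Hom}_S(-,E)$.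

Let $N,M\in\mathrm{CM}(\Lambda)$, let $P^\bullet$ be a complete resolution of $M$ as in Lemma 3, and let
$$\mathcal C=\operatorname{Hom}_\Lambda(N,P^\bullet)=N^*\otimes_\Lambda P^\bullet.$$
Put $Z^i=\operatorname{Ker}(P^i\to P^{i+1})$. Then $Z^1=M$ and $0\to Z^{i-1}\to P^{i-1}\to Z^i\to0$ is exact, so $Z^i=M[i-1]$ in $\mathcal T$. Now $H^i(\mathcal C)$ is $\operatorname{Hom}_\Lambda(N,Z^i)$ modulo the maps that factor through $P^{i-1}\to Z^i$, that is,
$$H^i(\mathcal C)=\operatorname{Hom}_{\mathcal T}(N,M[i-1]).$$
This has finite length. Since $\operatorname{Hom}_S(-,I^p)$ is exact, $\operatorname{Hom}_S(\mathcal C,I^p)$ has cohomology $\operatorname{Hom}_S(H^\bullet(\mathcal C),I^p)=0$ for $p<d$. As $I$ has finitely many terms, only $p=d$ contributes to the total complex, and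
$$H^j(\operatorname{Hom}_S(\mathcal C,I))=\operatorname{Hom}_S(H^{d-j}(\mathcal C),E)=D\operatorname{Hom}_{\mathcal T}(N,M[d-j-1]).$$

**Step 2: cut $\mathcal C$ in two.** The purpose is to recognize the same cohomology as maps out of $M$ in the derived category $D(\Lambda)$. Put $N'=\operatorname{Hom}_S(N^*,I)$, a complex of left $\Lambda$-modules in degrees $0,\dots,d$ with finitely generated cohomology $\operatorname{Ext}^p_S(N^*,S)$. Since $P^{\le0}$ is a projective resolution of $M$, the complex
$$\operatorname{Hom}_S(\mathcal C^{\le0},I)=\operatorname{Hom}_S(N^*\otimes_\Lambda P^{\le0},I)=\operatorname{Hom}_\Lambda(P^{\le0},N')$$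
has $j$-th cohomology $\operatorname{Hom}_{D(\Lambda)}(M,N'[j])$. The complex $\operatorname{Hom}_S(\mathcal C^{\ge1},I)$ lives in degrees $p-i\le d-1$. Apply the exact functors $\operatorname{Hom}_S(-,I^p)$ to $0\to\mathcal C^{\ge1}\to\mathcal C\to\mathcal C^{\le0}\to0$. For $j\ge d+1$ the third complex has no cohomology in degrees $j-1$ and $j$, so
$$\operatorname{Hom}_{D(\Lambda)}(M,N'[j])\cong D\operatorname{Hom}_{\mathcal T}(N,M[d-1-j])\qquad(j\ge d+1).$$
By Lemma 3 this is natural in $M\in\mathrm{CM}(\Lambda)$.

**Step 3: replace $N'$ by a CM module.** The purpose is to return from $D(\Lambda)$ to $\mathcal T$. Represent $N'$ by a complex $Q$ of finitely generated projectives with $Q^q=0$ for $q>d$; it satisfies $H^q(Q)=0$ for $q<0$. Fix $t\ge g+1$ and let $L=\operatorname{Coker}(Q^{-t-1}\to Q^{-t})$. The truncation $Q^{\le-t}$ has cohomology only in degree $-t$, so $Q^{\le-t}\simeq L[t]$. Since $\cdots\to Q^{-2}\to Q^{-1}$ is a resolution of $\operatorname{Coker}(Q^{-2}\to Q^{-1})$, the module $L$ is a $(t-1)$-st syzygy of it, and $t-1\ge g$, so $L\in\mathrm{CM}(\Lambda)$.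

The complex $Q^{>-t}$ is a bounded complex of projectives in degrees $\le d$. As $\operatorname{Ext}_\Lambda^{>0}(M,\text{projective})=0$, we get $\operatorname{Hom}_{D(\Lambda)}(M,Q^{>-t}[j])=0$ for $j>d$. So the triangle $Q^{>-t}\to Q\to Q^{\le-t}\to$ and (1) give, for $j\ge d+1$,
$$\operatorname{Hom}_{D(\Lambda)}(M,N'[j])\cong\operatorname{Ext}_\Lambda^{t+j}(M,L)=\operatorname{Hom}_{\mathcal T}(M,L[t+j]).$$
Take $j=d+1$ and compare with Step 2: $D\operatorname{Hom}_{\mathcal T}(N,M[-2])\cong\operatorname{Hom}_{\mathcal T}(M,L[t+d+1])$. Replacing $M$ by $M[2]$, and putting $\mathbb SN:=L[t+d-1]$, we get (3), natural in $M\in\mathcal T$ since $\mathrm{CM}(\Lambda)\to\mathcal T$ is full.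

**Step 4: $\mathbb S$ is an autoequivalence.** By Yoneda, a map $N\to N_1$ induces $D\operatorname{Hom}(N,-)\to D\operatorname{Hom}(N_1,-)$, hence a map $\mathbb SN\to\mathbb SN_1$. This makes $\mathbb S$ an $R$-linear functor for which (3) is natural in $N$ too. It is fully faithful: as $D$ is a duality on finite length modules,
$$\operatorname{Hom}(\mathbb SN,\mathbb SN_1)=\operatorname{Nat}(D\operatorname{Hom}(N,-),D\operatorname{Hom}(N_1,-))=\operatorname{Nat}(\operatorname{Hom}(N_1,-),\operatorname{Hom}(N,-))=\operatorname{Hom}(N,N_1).$$
For density, apply what we have to $\Lambda^{op}$, whose stable category is $\mathcal T^{op}$ and is Hom-finite by Lemma 3. It gives, for each $M\in\mathcal T$, an object $\mathbb S'M$ with $D\operatorname{Hom}(-,M)\cong\operatorname{Hom}(\mathbb S'M,-)$. Then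
$$\operatorname{Hom}(-,M)\cong D\operatorname{Hom}(\mathbb S'M,-)\cong\operatorname{Hom}(-,\mathbb S\mathbb S'M),$$
so $M\cong\mathbb S\mathbb S'M$. Finally
$$\operatorname{Hom}(M,\mathbb S(N[1]))\cong D\operatorname{Hom}(N[1],M)\cong D\operatorname{Hom}(N,M[-1])\cong\operatorname{Hom}(M[-1],\mathbb SN)\cong\operatorname{Hom}(M,(\mathbb SN)[1])$$
naturally in $M$, so $\mathbb S(N[1])\cong(\mathbb SN)[1]$. $\square$

Put $\tau=\mathbb S[-1]$, an $R$-linear autoequivalence that commutes with $[1]$ on objects. Then
$$\hom(B,A[1])=\hom(A[1],\mathbb SB)=\hom(A,\tau B).\tag{4}$$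
Applying (3) with $\mathbb S^{-1}M$ in place of $N$ gives $\operatorname{Hom}(Y,M)\cong D\operatorname{Hom}(\mathbb S^{-1}M,Y)$, so (2) yields
$$\operatorname{Hom}_{\mathcal T}(Y,M[i])\neq0\qquad\text{for all }0\ne M\in\mathcal T,\ i\in\mathbb Z.\tag{5}$$

## 5. Auslander–Reiten triangles and the jump formula

Write $\operatorname{rad}$ for the Jacobson radical of $\mathcal T$: a map is *radical* if all its components between indecomposable summands are non-isomorphisms. It is a two-sided ideal. A map to an indec is radical exactly when it is not split epi; a map from an indec is radical exactly when it is not split mono. For an indec $Z$ let $D_Z=\operatorname{End}(Z)/\operatorname{rad}$, a division ring, and $\kappa_Z=\operatorname{length}_RD_Z$. A power of $\mathfrak m$ kills $\operatorname{End}(Z)$, so elements of $\mathfrak m$ act nilpotently on the division ring $D_Z$; hence $\mathfrak mD_Z=0$.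

**Proposition 6.** Every indec $Z$ has a triangle $\tau Z\xrightarrow{a}E_Z\xrightarrow{b}Z\xrightarrow{h}\mathbb SZ$ with $a,b$ radical and $h\ne0$, such that every map $V\to Z$ that is not split epi factors through $b$, and every map $\tau Z\to W$ that is not split mono factors through $a$.

**Proof.** Choose $0\neq\eta\in D\operatorname{End}(Z)$ with $\eta(\operatorname{rad}\operatorname{End}Z)=0$, let $h:Z\to\mathbb SZ$ be the corresponding map under (3), and complete it to the triangle.

Let $v:V\to Z$ be not split epi. By naturality, $hv$ corresponds to the functional $\alpha\mapsto\eta(v\alpha)$ on $\operatorname{Hom}(Z,V)$. As $v\alpha$ is never invertible, it lies in $\operatorname{rad}\operatorname{End}(Z)$, and the functional is $0$. So $hv=0$, and $v$ factors through $b$.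

Let $w:\mathbb SZ\to W'$ be not split mono. Write $W'=\mathbb SW''$ and $w=\mathbb S(w'')$, with $w'':Z\to W''$ not split mono. By naturality in the first variable, $wh$ corresponds to $\beta\mapsto\eta(\beta w'')$ on $\operatorname{Hom}(W'',Z)$, which vanishes as $\beta w''$ is never invertible. So $wh=0$, and $w$ factors through $a[1]$ up to sign. Shifting by $[-1]$ gives the last assertion.

As $h\ne0$, $b$ is not split epi and $a$ is not split mono; as $Z$ and $\tau Z$ are indecomposable, $a$ and $b$ are radical. $\square$

**Arrows.** Let $W,Z$ be indecs. Every map in $\operatorname{rad}(W,Z)$ factors through $b$, and $b$ is radical, so $\operatorname{rad}(W,Z)=b\operatorname{Hom}(W,E_Z)$. If $\varphi'\varphi\in\operatorname{rad}^2(W,Z)$ with both factors radical, then $\varphi'=b\psi$ and $\varphi'\varphi=b(\psi\varphi)$. So $\operatorname{rad}^2(W,Z)=b\operatorname{rad}(W,E_Z)$. A map $W\to E_Z$ killed by $b$ factors through $a$, hence is radical. So $b$ induces an isomorphism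
$$\operatorname{Hom}(W,E_Z)/\operatorname{rad}\;\cong\;\operatorname{rad}(W,Z)/\operatorname{rad}^2(W,Z).$$
In particular the restriction of $b$ to an indecomposable summand of $E_Z$ is radical but not in $\operatorname{rad}^2$. Dually, $\operatorname{Hom}(E_Z,W)/\operatorname{rad}\cong\operatorname{rad}(\tau Z,W)/\operatorname{rad}^2(\tau Z,W)$. The left sides have length $[E_Z:W]\kappa_W$. With $s(W,Z)=\operatorname{length}_R\operatorname{rad}(W,Z)/\operatorname{rad}^2(W,Z)$ we get
$$[E_Z:W]=\frac{s(W,Z)}{\kappa_W},\qquad[E_{\tau^{-1}Z}:W]=\frac{s(Z,W)}{\kappa_W},\qquad s(Z,W)=s(W,\tau^{-1}Z),\tag{6}$$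
and $s(Z,W)$ is a multiple of $\kappa_W$ (second formula) and of $\kappa_Z$ (first formula with the roles exchanged). Also $W\mid E_Z$ if and only if $Z\mid E_{\tau^{-1}W}$, both meaning $s(W,Z)\neq0$. The numbers $s,\kappa$ are invariant under the $R$-linear autoequivalence $\tau$ and under $[1]$, so (6) gives $E_{\tau Z}\cong\tau E_Z$ and $E_{Z[1]}\cong E_Z[1]$.

**The jump formula.** Apply $\operatorname{Hom}(U,-)$ to $Z[-1]\to\tau Z\to E_Z\to Z\to\mathbb SZ$. By the factorization property, the image of $\operatorname{Hom}(U,h)$ is $\operatorname{Hom}(U,Z)/\operatorname{rad}(U,Z)$, of length $\kappa_Z[U:Z]$. The same for $h[-1]$ gives an image of length $\kappa_Z[U[1]:Z]=\kappa_Z[U:Z[-1]]$. Counting lengths,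
$$\hom(U,Z)+\hom(U,\tau Z)-\hom(U,E_Z)=\delta_U(Z):=\kappa_Z\big([U:Z]+[U:Z[-1]]\big).\tag{7}$$
So $\hom(U,-)$ is additive on AR triangles except at $Z=U$ and $Z=U[1]$ (for $U$ indec).

**Example.** Let $\Lambda=k[x]/(x^n)$, $n\ge2$, $M_j=\Lambda/(x^j)$, with $M_0=0$ and $M_n=\Lambda$ projective. For $1\le j\le n-1$ consider the exact sequence $0\to M_j\to M_{j-1}\oplus M_{j+1}\to M_j\to0$, whose right-hand map has as components the inclusion $M_{j-1}\cong xM_j\subset M_j$ and the projection $M_{j+1}\to M_j$. A map $M_i\to M_j$ that is not an isomorphism either is not surjective, and lands in $xM_j$, or is surjective with $i\ge j+1$, and lifts to $M_{j+1}$ because $x^iM_{j+1}=0$. So every map to $M_j$ that is not split epi factors through $M_{j-1}\oplus M_{j+1}$. The textbook uniqueness of almost split sequences shows that this induces the AR triangle, so $\tau M_j\cong M_j$ and $E_{M_j}=M_{j-1}\oplus M_{j+1}$ in $\mathcal T$. Check (7) for $U=M_1$. A nonzero map $M_1\to M_j$ with $1\le j\le n-1$ is a multiple of the inclusion of the socle, and a map factoring through $\Lambda\to M_j$ is zero,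 since the socle of $\Lambda$ goes to $0$; so $\hom(M_1,M_j)=1$. The left side of (7) is $2$ minus the number of $j\pm1$ lying in $\{1,\dots,n-1\}$, that is, $1$ for each of the events $j=1$ and $j=n-1$. The right side is the same, since $M_j[-1]=\Omega M_j=M_{n-j}$. In $D^b(\operatorname{mod}k)$, the AR triangle of $k$ is $k[-1]\to0\to k\xrightarrow{1}k$, and $\tau=[-1]$.

## 6. Splitting off the finite components

From now on assume $\mathcal T=\langle X\rangle$. By Krull–Schmidt the indecs form finitely many $[1]$-orbits. We must show that there are finitely many indecs.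

The *neighbours* of an indec $Z$ are $\tau^{\pm1}Z$ and the indecomposable summands of $E_Z$ and of $E_{\tau^{-1}Z}$. There are finitely many of them, and the relation is symmetric by Section 5. The *components* are the classes of the equivalence relation that it generates. The autoequivalences $\tau$ and $[1]$ respect neighbours and permute components; $\tau$ maps each component to itself.

**Lemma 7.** (a) If $\mathcal C$ is a finite component, $Z\in\mathcal C$, and $U\notin\mathcal C$ is an indec, then $\operatorname{Hom}(U,Z)=0=\operatorname{Hom}(Z,U)$.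
(b) There are only finitely many finite components.
(c) If $Z$ lies in an infinite component, then $Z[p]\not\cong Z$ for all $p\neq0$.

**Proof.** (a) A map $u:U\to Z$ is not split epi, so it factors through $E_Z\to Z$. All summands $Z'$ of $E_Z$ are in $\mathcal C$, so the components $U\to Z'$ are again not split epi. Repeating $l$ times, $u$ is a sum of maps $U\to Z'$ followed by compositions of $l$ radical maps between members of $\mathcal C$. The endomorphism ring of $\bigoplus_{Z\in\mathcal C}Z$ has finite length over $R$, so its radical is nilpotent and $u=0$. The other half is dual, using the maps $Z\to E_{\tau^{-1}Z}$.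

(b) By (2) and (a), $Y$ has an indecomposable summand in each finite component.

(c) If $Z[p]\cong Z$ with $p\neq0$, then $[p]$ permutes the finitely many neighbours of $Z$, so each of them is isomorphic to a nonzero shift of itself. By induction this holds for all members of the component. So each of the finitely many $[1]$-orbits that meet the component is finite, and the component is finite. $\square$

**The infinite part.** Let $\mathcal T_\infty$ (respectively $\mathcal T_{fin}$) consist of the objects all of whose indecomposable summands lie in infinite (respectively finite) components. By Lemma 7(a), $\mathcal T=\mathcal T_{fin}\times\mathcal T_\infty$. The shift preserves $\mathcal T_\infty$. If $C=C_{fin}\oplus C_\infty$ is a cone of a map $A\to B$ in $\mathcal T_\infty$, then the composite $C_{fin}\to C\to A[1]$ is zero, so the inclusion $C_{fin}\to C$ factors through $B$; as $\operatorname{Hom}(C_{fin},B)=0$, it is zero, and $C_{fin}=0$. So $\mathcal T_\infty$ is a triangulated subcategory, closed under summands, $\tau^{\pm1}$ and AR triangles. Properties (2) and (5) hold in $\mathcal T_\infty$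 with $Y$ replaced by its $\mathcal T_\infty$-part $Y_\infty$.

By Lemma 7(b) *it suffices to show $\mathcal T_\infty=0$. Assume $\mathcal T_\infty\ne0$. All objects below lie in $\mathcal T_\infty$ unless said otherwise.* By Lemma 7(c) the indecs are
$$X_j[i]\qquad(1\le j\le n,\ i\in\mathbb Z),$$
pairwise nonisomorphic, with $n\ge1$. As $\tau$ permutes the $n$ orbits, there are $m\ge1$ and $n_j\in\mathbb Z$ with $\tau^mX_j\cong X_j[n_j]$ for all $j$. Put $G=\bigoplus_jX_j$. Decomposing an object $U$ into summands $X_j[a]$ gives finitely many integers $\nu_a\ge0$, depending only on $U$, with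
$$\hom(U,M[i])\le\sum_a\nu_a\hom(G,M[i-a])\qquad\text{for all }M,i.\tag{8}$$

## 7. An energy estimate: the translation acts freely

We show that $\tau^m$ shifts every $X_j$ by a nonzero amount. The method: if $\tau$ had finite orbits on an infinite component, then $\hom(U,-)$ would give a positive superharmonic function on an infinite graph that contains long segments, and a test function spread along a long segment contradicts that.

**Proposition 8.** $n_j\neq0$ for all $j$. Consequently $\tau$ acts freely on the indecs of $\mathcal T_\infty$, with finitely many orbits.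

**Proof.** Suppose $n_j=0$ and let $\mathcal C$ be the component of $X_j$.

**Step 1: $\tau^m$ fixes every member of $\mathcal C$.** As $\tau^m$ fixes $X_j$ and permutes its finitely many neighbours, these are $\tau$-periodic; by induction all members of $\mathcal C$ are. If $Z=X_l[i]\in\mathcal C$ and $\tau^qZ\cong Z$ with $q>0$, then $Z\cong\tau^{mq}Z\cong Z[qn_l]$, so $n_l=0$ by Lemma 7(c), that is, $\tau^mZ\cong Z$.

**Step 2: a graph with long paths through one vertex.** Let $G_0=\mathcal C/\tau$. It is infinite, since $\mathcal C$ is and the $\tau$-orbits are finite. We write $|x|$ for the size of an orbit $x$ and $\kappa_x$ for the common value of $\kappa$ on it. For $x,y\in G_0$ put $\hat s_{xy}=\sum_{Z\in x,W\in y}s(Z,W)$. By (6), $\hat s_{xy}=\hat s_{yx}$. Call $x\ne y$ adjacent if $\hat s_{xy}>0$. This graph is connected and locally finite, by the definition of components. If $x\neq y$ are adjacent, some $s(Z,W)>0$ with $Z\in x$, $W\in y$. The $\tau$-orbit of $(Z,W)$ in $x\times y$ has $\operatorname{lcm}(|x|,|y|)$ elements, and $s(Z,W)$ is a nonzero multiple of $\kappa_x$ and of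 $\kappa_y$. So
$$\hat s_{xy}\ge\operatorname{lcm}(|x|,|y|)\max(\kappa_x,\kappa_y)\ge\sqrt{|x||y|\kappa_x\kappa_y}.\tag{9}$$
The group $\{p\in\mathbb Z\mid\mathcal C[p]=\mathcal C\}$ acts on the graph. If $X_l[i]$ and $X_l[i']$ are both in $\mathcal C$, then $\mathcal C[i'-i]$ meets $\mathcal C$, so equals it; hence there are at most $n$ orbits of vertices. An infinite connected locally finite graph has geodesics of every length, because its balls are finite. Translate the midpoints of geodesics of even length into a finite set of representatives. So there is one vertex $x_0$ such that for infinitely many $L$ there is a path $x_{-L},\dots,x_0,\dots,x_L$ of distinct vertices, consecutive ones being adjacent.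

**Step 3: a positive superharmonic function.** Fix $Z_0\in x_0$, put $U=Y_\infty\oplus Z_0$ and $f(Z)=\sum_{l=0}^{m-1}\hom(U,\tau^lZ)$, extended additively to direct sums. It is $\tau$-invariant on $\mathcal C$ by Step 1, and $f>0$ by (5). Summing (7) over $Z,\tau Z,\dots,\tau^{m-1}Z$ gives $2f(Z)-f(E_Z)=\sum_l\delta_U(\tau^lZ)\ge0$. Put
$$J(x)=\sum_{Z\in x}\big(2f(Z)-f(E_Z)\big)=2|x|f(x)-\sum_y\frac{\hat s_{xy}f(y)}{\kappa_y}\ \ge0;$$
the second equality is (6). Since $\delta_U(Z_0)>0$, we have $J(x_0)>0$.

**Step 4: the energy identity.** For finitely supported $q:G_0\to\mathbb R$ write $q=ft$ and put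
$$B(q)=\sum_x\frac{2|x|q(x)^2}{\kappa_x}-\sum_{x,y}\frac{\hat s_{xy}q(x)q(y)}{\kappa_x\kappa_y}.$$
Then
$$B(q)=\sum_x\frac{q(x)^2J(x)}{\kappa_xf(x)}+\frac12\sum_{x,y}\frac{\hat s_{xy}f(x)f(y)}{\kappa_x\kappa_y}\big(t(x)-t(y)\big)^2.\tag{10}$$
Indeed, by the formula for $J$ the first sum on the right is
$$\sum_x\frac{2|x|q(x)^2}{\kappa_x}-\sum_{x,y}\frac{\hat s_{xy}f(x)f(y)t(x)^2}{\kappa_x\kappa_y},$$
and expanding the square and using symmetry, the second is
$$\sum_{x,y}\frac{\hat s_{xy}f(x)f(y)t(x)^2}{\kappa_x\kappa_y}-\sum_{x,y}\frac{\hat s_{xy}q(x)q(y)}{\kappa_x\kappa_y}.$$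

**Step 5: the test function.** For one of the infinitely many $L$, put $t_i=1-|i|/L$, $q(x_i)=\sqrt{\kappa_{x_i}/|x_i|}\;t_i$, and $q=0$ off the path. In $B(q)$ drop all nonpositive terms except those of consecutive pairs. By (9), $\hat s_{x_ix_{i+1}}q(x_i)q(x_{i+1})/(\kappa_{x_i}\kappa_{x_{i+1}})\ge t_it_{i+1}$, and each pair occurs twice. Since $t_{\pm L}=0$,
$$B(q)\le2\sum_{i=-L}^Lt_i^2-2\sum_{i=-L}^{L-1}t_it_{i+1}=\sum_{i=-L}^{L-1}(t_i-t_{i+1})^2=\frac2L.$$
On the other hand (10) gives
$$B(q)\ge\frac{q(x_0)^2J(x_0)}{\kappa_{x_0}f(x_0)}=\frac{J(x_0)}{|x_0|f(x_0)}>0,$$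
which does not depend on $L$. This is a contradiction for large $L$. So all $n_j\ne0$.

**Step 6: freeness.** If $\tau^pX_j[i]\cong X_j[i]$, then applying $\tau^p$ altogether $m$ times gives $X_j\cong\tau^{mp}X_j\cong X_j[pn_j]$, so $pn_j=0$ and $p=0$. And $\tau^m$ has $|n_j|$ orbits on $\{X_j[i]\mid i\in\mathbb Z\}$, so $\tau$ has finitely many orbits on the indecs. $\square$

## 8. A linear recurrence, and a dichotomy for growth

We now control the sequences $i\mapsto\hom(U,X_j[i])$. Let $F$ be the free abelian group on the indecs of $\mathcal T_\infty$. Letting $z$ act as $[1]$, it is a free $\mathbb Z[z^{\pm1}]$-module with basis $X_1,\dots,X_n$. Define $\mu:F\to F$ by $\mu(Z)=Z+\tau Z-E_Z$, where $E_Z$ stands for the sum of its summands. It is $\mathbb Z[z^{\pm1}]$-linear. Extend $\hom(U,-)$ and $\delta_U$ additively to $F$; then (7) reads $\hom(U,\mu(v))=\delta_U(v)$.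

**The map $\mu$ is injective.** Let $\mu(v)=0$ with $v=\sum v_ZZ$. For every indec $U$ we get $0=\delta_U(v)=\kappa_U(v_U+v_{U[1]})$. As $v$ has finite support and the $U[i]$ are distinct, $v=0$. Hence $\det\mu\ne0$.

**The recurrence.** Up to a unit, $\det\mu=\sum_{c=0}^r\alpha_cz^c$ with $\alpha_0\alpha_r\ne0$. The adjugate of $\mu$ gives $y_j\in F$ with $\sum_c\alpha_cX_j[c]=\mu(y_j)$. Applying $\hom(U,(-)[i])$ we get $\sum_c\alpha_c\hom(U,X_j[i+c])=\delta_U(y_j[i])$, which vanishes for large $|i|$, because $\delta_U$ is nonzero on only finitely many indecs. So for every object $U$ there is $i_0(U)$ with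
$$\sum_{c=0}^r\alpha_c\hom(U,X_j[i+c])=0\qquad\text{for }|i|\ge i_0(U)\text{ and all }j.\tag{11}$$
Taking $U=Y_\infty$, (5) shows $r\ge1$.

Put $e(M)=\sum_{c=0}^r\hom(G,M[c])$. It is additive on direct sums, and $e(B)\le e(A)+e(C)$ for a triangle $A\to B\to C\to$.

**Lemma 9.** As $i\to+\infty$, either $\hom(G,X_j[i])$ is eventually periodic, hence bounded, or $e(X_j[i])\to\infty$. The same holds as $i\to-\infty$. Moreover, every bounded integer sequence that satisfies the recurrence in (11) for all large $i$ is eventually periodic as $i\to+\infty$.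

**Proof.** If $e(X_j[i])\not\to\infty$ as $i\to+\infty$, then infinitely many of the windows $(\hom(G,X_j[i+c]))_{0\le c<r}$, $i>0$, lie in a finite set. So two of them coincide, at positions $i<i'$ beyond $i_0(G)$. Since $\alpha_r\neq0$, a window determines all later values, so the sequence is periodic from $i$ on, with period $i'-i$. For $i\to-\infty$ use $\alpha_0\ne0$ to determine earlier values. The last statement is proved in the same way: the windows of a bounded integer sequence take finitely many values. $\square$

## 9. Bounded Hom-lengths: a tent function on a component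

The purpose of this section is to show that the first alternative of Lemma 9 never occurs.

**Proposition 10.** There is no object $M\neq0$ of $\mathcal T_\infty$ for which $\hom(G,M[i])$ is bounded as $i\to+\infty$ or bounded as $i\to-\infty$. Consequently
$$\text{for every }T\text{ only finitely many indecs }Z\text{ of }\mathcal T_\infty\text{ have }e(Z)\le T.\tag{12}$$

**Proof.** We exclude $+\infty$; the case $-\infty$ is identical with signs exchanged. Let $\mathcal T^+$ be the full subcategory of all $M$ with $\hom(G,M[i])$ bounded as $i\to+\infty$, and suppose $\mathcal T^+\ne0$.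

**Step 1: two-sided boundedness.** $\mathcal T^+$ is a triangulated subcategory closed under summands. Since $\hom(G,\tau^{\pm1}M[i])=\hom(\tau^{\mp1}G,M[i])$, it is $\tau^{\pm1}$-stable by (8). So it is closed under AR triangles, and each component lies inside $\mathcal T^+$ or is disjoint from it. Let $U,M\in\mathcal T^+$. Then $\hom(U,M[i])$ is bounded for $i\to+\infty$ by (8). Also $\hom(U,M[-i])=\hom(M[-i],\mathbb SU)=\hom(M,\mathbb SU[i])$, and $\mathbb SU=\tau U[1]\in\mathcal T^+$. So
$$\sup_{i\in\mathbb Z}\hom(U,M[i])<\infty\qquad(U,M\in\mathcal T^+).\tag{13}$$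

**Step 2: an invariant weight $\beta$.** By Lemma 9 the limit $\beta_0(M)=\lim_{I\to\infty}\frac1I\sum_{i=1}^I\hom(G,M[i])$ exists for $M\in\mathcal T^+$. It is additive on direct sums and $[1]$-invariant. It is positive for $M\neq0$: averaging $1\le\hom(Y_\infty,M[i])\le\sum_a\nu_a\hom(G,M[i-a])$ gives $1\le(\sum_a\nu_a)\beta_0(M)$. (This is where $D^b(\operatorname{mod}k)$ would fail; there the average is $0$.) By (7) with $U=G$, whose right side vanishes at $Z[i]$ for $i\gg0$, we get $\beta_0(E_Z)=\beta_0(Z)+\beta_0(\tau Z)$. Put $\beta(M)=\sum_{l=0}^{m-1}\beta_0(\tau^lM)$. As $\tau^mX_j\cong X_j[n_j]$, $\beta$ is invariant under $\tau$ and $[1]$, it is positive, and $\beta(E_Z)=2\beta(Z)$.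

**Step 3: a harmonic function that is linear along $\tau^{-1}$.** Let $\mathcal C$ be a component contained in $\mathcal T^+$. By Proposition 8, $\tau$ acts freely on $\mathcal C$ and $\Delta=\mathcal C/\tau$ is finite. Write $b_{ZW}=[E_{\tau^{-1}Z}:W]=s(Z,W)/\kappa_W$; then $\sum_Wb_{ZW}\beta(W)=\beta(E_{\tau^{-1}Z})=2\beta(Z)$. For $\psi:\mathcal C\to\mathbb R$ put
$$(\mu^*\psi)(Z)=\beta(Z)\big(\psi(Z)+\psi(\tau^{-1}Z)\big)-\sum_Wb_{ZW}\beta(W)\psi(W).$$
So $\mu^*$ kills constants. We claim that there is $\ell:\mathcal C\to\mathbb R$ with $\ell(\tau^{-1}Z)=\ell(Z)+1$ and $\mu^*\ell=0$.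

As $\tau$ acts freely, some $\ell_0$ satisfies the first condition. We look for $\ell=\ell_0+q$ with $q$ $\tau$-invariant. Put $\omega(Z,W)=\beta(Z)\beta(W)s(Z,W)/(\kappa_Z\kappa_W)$. It is $\tau$-invariant, $\sum_W\omega(Z,W)=2\beta(Z)^2/\kappa_Z$, and $\omega(Z,W)=\omega(W,\tau^{-1}Z)$ by (6). Using $\sum_Wb_{ZW}\beta(W)=2\beta(Z)$,
$$(\mu^*\ell)(Z)=\beta(Z)-\sum_Wb_{ZW}\beta(W)\big(\ell_0(W)-\ell_0(Z)\big)+\sum_Wb_{ZW}\beta(W)\big(q(Z)-q(W)\big).$$
Multiplying by $\beta(Z)/\kappa_Z$, the equation $\mu^*\ell=0$ becomes
$$\sum_W\omega(Z,W)\big(q(Z)-q(W)\big)=-\rho(Z),\qquad\rho(Z)=\frac{\beta(Z)^2}{\kappa_Z}-\sum_W\omega(Z,W)\big(\ell_0(W)-\ell_0(Z)\big),$$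
and $\rho$ is $\tau$-invariant. So this is an equation on the finite set $\Delta$. Its left side is the Laplacian for the weights $\omega_\Delta(x,y)=\sum_{W\in y}\omega(Z,W)$ with any fixed $Z\in x$. By freeness, each $\tau$-orbit in $x\times y$ contains exactly one pair with first entry $Z$, so $\omega_\Delta(x,y)$ is the sum of $\omega$ over the $\tau$-orbits in $x\times y$. The map $\Theta:(Z,W)\mapsto(W,\tau^{-1}Z)$ induces a bijection from the $\tau$-orbits in $x\times y$ to those in $y\times x$ and preserves $\omega$, so $\omega_\Delta$ is symmetric. The graph is connected, so the Laplacian is a symmetric operator with kernel the constants, and its image consists of all functions with sum zero.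

It remains to see $\sum_\Delta\rho=0$. For a pair $\pi=(Z,W)$ write $\operatorname{inc}(\pi)=\ell_0(W)-\ell_0(Z)$; then $\operatorname{inc}(\pi)+\operatorname{inc}(\Theta\pi)=\ell_0(\tau^{-1}Z)-\ell_0(Z)=1$. Summing over all $\tau$-orbits of pairs with $\omega\ne0$, which are finitely many, and reindexing by $\Theta$, we get $\sum\omega\operatorname{inc}=\sum\omega\,(1-\operatorname{inc})$. So $\sum\omega\operatorname{inc}=\frac12\sum\omega=\sum_\Delta\beta^2/\kappa$, and hence $\sum_\Delta\rho=0$. This proves the claim.

**Step 4: summation by parts.** Fix $U\in\mathcal C$ and put $f(Z)=\hom(U,Z)$. It is bounded on $\mathcal C$ by (13), since $\mathcal C$ meets only finitely many $[1]$-orbits. For finitely supported $\psi$,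
$$\sum_Z\frac{(\mu^*\psi)(Z)f(Z)}{\kappa_Z}=\sum_Z\frac{\psi(Z)\beta(Z)}{\kappa_Z}\big(f(Z)+f(\tau Z)-f(E_Z)\big)=\sum_Z\frac{\psi(Z)\beta(Z)}{\kappa_Z}\delta_U(Z).\tag{14}$$
For the first equality, replace $Z$ by $\tau Z$ in the sum with $\psi(\tau^{-1}Z)$, and in the last sum use $\sum_Zs(Z,W)f(Z)/\kappa_Z=f(E_W)$, which is (6). The second equality is (7).

**Step 5: the tent.** Take $\psi=\max(0,T-|\ell|)$ with $T>0$. It is finitely supported, since $\Delta$ is finite and $\ell$ grows by $1$ along $\tau^{-1}$. The right side of (14) is at least its term at $Z=U$, hence at least $\beta(U)\psi(U)\ge\beta(U)(T-|\ell(U)|)$.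

For the left side, there are finitely many $\tau$-orbits of pairs with $b_{ZW}\neq0$, and differences of $\ell$ are $\tau$-invariant. So there is $\theta_0$, independent of $T$, such that $(\mu^*\psi)(Z)$ involves only vertices whose $\ell$-value is within $\theta_0$ of $\ell(Z)$. If $\ell(Z)$ is not within $\theta_0$ of $0$, $T$ or $-T$, then $\psi$ is an affine function of $\ell$ on these vertices, and $(\mu^*\psi)(Z)=0$ because $\mu^*\ell=0=\mu^*1$. In the exceptional places, $(\mu^*\psi)(Z)=(\mu^*(\psi-\psi(Z)))(Z)$ is bounded independently of $T$, because $\psi$ is $1$-Lipschitz in $\ell$. The number of exceptional $Z$ is bounded independently of $T$, and $f$ is bounded. So the left side stays bounded as $T\to\infty$, while the right side tends to infinity. This contradiction shows $\mathcal T^+=0$.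

For (12): by the first part and Lemma 9, $e(X_j[i])\to\infty$ as $i\to\pm\infty$ for each of the finitely many $j$. $\square$

The tent needs $f$ to be bounded: the values of $f$ near $\ell=\pm T$ enter the left side of (14). When lengths grow, nothing prevents these boundary terms from growing with $T$, and the argument stops. What survives is (12), a finiteness statement. The next section converts it into a bound on the growth.

## 10. Generic morphisms and a comparison of $\hom(A,B)$ with $\hom(A,\tau B)$

**Proposition 11.** For all $A,B\in\mathcal T_\infty$,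
$$\hom(A,B)\le\operatorname{end}(A)+\operatorname{end}(B)+\hom(B,A[1]).$$

Before the proof, the consequence we want. Apply this to $(A,B)$ and to $(B,A[1])$, with $\hom(A[1],B[1])=\hom(A,B)$ and $\operatorname{end}(A[1])=\operatorname{end}(A)$, and use $\hom(B,A[1])=\hom(A,\tau B)$ from (4):
$$|\hom(A,B)-\hom(A,\tau B)|\le\operatorname{end}(A)+\operatorname{end}(B)\qquad(A,B\in\mathcal T_\infty).\tag{15}$$

The idea of the proof is to take a morphism $f:A\to B$ in general position, with cone $C$ and $u:C[-1]\to A$. Because only finitely many cones occur, moving $f$ in any direction $\varphi$ cannot improve its ranks on the relevant Hom-spaces, and this forces $\varphi u\in f\operatorname{Hom}(C[-1],A)$. Counting lengths gives the inequality. General position needs an infinite residue field, so we first enlarge the residue field when it is finite.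

**Step 1: enlarging a finite residue field.** If $k$ is infinite, put $K=R$, $\widehat{\mathcal T}=\mathcal T$, allow only the level $a=0$ with $R_0=R$, $\Lambda_0=\Lambda$, $k_0=k$, and go to Step 2. Let $k$ be finite. Choose $R=R_0\subset R_1\subset\cdots$ with $R_{a+1}=R_a[x]/(p_a)$, where $p_a$ is monic of degree $2$ with irreducible reduction over the residue field $k_a$ of $R_a$; the reduction is separable since $k_a$ is finite. Then $R_a$ is a complete noetherian local ring, free of rank $2^a$ over $R$, with maximal ideal $\mathfrak mR_a$ and $[k_a:k]=2^a$. Put $\Lambda_a=R_a\otimes_R\Lambda$ and $M_a=R_a\otimes_RM$; for a $\Lambda_a$-module $M$ and $b\ge a$ write $M_b=R_b\otimes_{R_a}M$. For a $\Lambda_a$-module $W$ write $W|_\Lambda$ for its restriction.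

*Every $\Lambda_a$-module $W$ is a direct summand of $(W|_\Lambda)_a$.* It suffices to treat one step $A=R_a[x]/(p)$ with $p=p_a$, and iterate. Here $p'(x)$ is a unit of $A$, since the reduction of $p$ is separable. In $A\otimes_{R_a}A=A[y]/(p(y))$ write $p(y)=(y-x)h(y)$ with $h\in A[y]$; then $h(x)=p'(x)$. Put $\epsilon=h(y)/p'(x)$. Then $(y-x)\epsilon=0$, and multiplication $y\mapsto x$ sends $\epsilon$ to $1$. Writing $\epsilon=\sum u_i\otimes v_i$, the map $W\to A\otimes_{R_a}W$, $w\mapsto\sum u_i\otimes v_iw$, is linear over $A$ and over $\Lambda$, and it splits the multiplication map $A\otimes_{R_a}W\to W$.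

*$\Lambda_a$ is Iwanaga–Gorenstein, and restriction and base change preserve CM.* The $R_a$-module $\operatorname{Hom}_R(R_a,R)$ reduces modulo $\mathfrak m$ to $\operatorname{Hom}_k(k_a,k)$, which is one-dimensional over $k_a$. So it is cyclic, and a surjection $R_a\to\operatorname{Hom}_R(R_a,R)$ of free $R$-modules of the same rank is an isomorphism. Hence $\operatorname{Hom}_\Lambda(\Lambda_a,\Lambda)\cong\operatorname{Hom}_R(R_a,R)\otimes_R\Lambda\cong\Lambda_a$ as $\Lambda_a$-modules. As $\Lambda_a$ is projective over $\Lambda$, adjunction gives $\operatorname{Ext}^i_\Lambda(W|_\Lambda,\Lambda)\cong\operatorname{Ext}^i_{\Lambda_a}(W,\Lambda_a)$ for finitely generated $W$. With the analogue for right modules, $\Lambda_a$ is Iwanaga–Gorenstein and restriction preserves CM. By flat base change for Ext, $M\mapsto M_a$ preserves CM.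

*Stable categories.* Put $\mathcal T_a=\underline{\mathrm{CM}}(\Lambda_a)$. Restriction and base change are exact and preserve projectives, so they induce triangle functors between $\mathcal T$ and $\mathcal T_a$, and $\mathcal T_a\to\mathcal T_b$ for $a\le b$. For an epimorphism $P\to N$ with $P$ projective, $\operatorname{Hom}_{\mathcal T_a}(M,N)=\operatorname{Coker}(\operatorname{Hom}(M,P)\to\operatorname{Hom}(M,N))$. Flat base change gives
$$\operatorname{Hom}_{\mathcal T_b}(M_b,N_b)=R_b\otimes_{R_a}\operatorname{Hom}_{\mathcal T_a}(M,N).$$
For $W,W'\in\mathcal T_a$, $\operatorname{Hom}_{\mathcal T_a}(W,W')$ is a direct summand of $\operatorname{Hom}_{\mathcal T_a}((W|_\Lambda)_a,(W'|_\Lambda)_a)=R_a\otimes_R\operatorname{Hom}_{\mathcal T}(W|_\Lambda,W'|_\Lambda)$, so $\mathcal T_a$ is Hom-finite. It is Krull–Schmidt, as $R_a$ is complete.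

*The limit.* Let $K=\bigcup_aR_a$. An element of $R_a$ outside $\mathfrak mR_a$ is a unit, so $K$ is local with maximal ideal $\mathfrak mK$ and infinite residue field $k_K=\bigcup_ak_a$. As a union of free $R_a$-modules $R_b$, with local inclusions, $K$ is faithfully flat over $R_a$. Since $K\otimes_{R_a}k_a=k_K$, we have $\operatorname{length}_K(K\otimes_{R_a}H)=\operatorname{length}_{R_a}H$ for finite length $H$; in particular every $K/\mathfrak m^TK$ is artinian local. Let $\widehat{\mathcal T}=\operatorname{colim}_a\mathcal T_a$: objects are the objects of the $\mathcal T_a$, with $M\in\mathcal T_a$ identified with $M_b$ for $b\ge a$, and for $M,N\in\mathcal T_a$ the Homs are $\operatorname{colim}_b\operatorname{Hom}_{\mathcal T_b}(M_b,N_b)=K\otimes_{R_a}\operatorname{Hom}_{\mathcal T_a}(M,N)$. Write $\widehat M$ for the image of $M$. We use three properties.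

- Homs in $\widehat{\mathcal T}$ have finite length over $K$, and $\operatorname{length}_K\operatorname{Hom}(\widehat M,\widehat N)=\hom(M,N)$ for $M,N\in\mathcal T$.
- $\widehat{\mathcal T}$ is Krull–Schmidt. Endomorphism rings have finite length over $K$, so they are artinian. An idempotent is defined over some $\mathcal T_b$, is idempotent there because $H\to K\otimes_{R_b}H$ is injective, and splits in $\mathcal T_b$.
- Call images of distinguished triangles of the $\mathcal T_b$ triangles. Every morphism is defined at some level, so it has a cone, well defined up to isomorphism because the functors $\mathcal T_b\to\mathcal T_{b'}$ are triangle functors. $\operatorname{Hom}(U,-)$ and $\operatorname{Hom}(-,U)$ turn triangles into long exact sequences, as filtered colimits of exact sequences.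

**Step 2: finitely many cones.** We show that for $A,B\in\mathcal T_\infty$ the cones of morphisms $\widehat A\to\widehat B$ form finitely many isomorphism classes. This is where (12) enters.

Let $C$ be such a cone, the image of a cone $C_a\in\mathcal T_a$ of a map $A_a\to B_a$, and let $\tilde C=C_a|_\Lambda$. As $R_a$ is free of rank $[k_a:k]$ over $R$, $\tilde C$ is a cone of a map $A^{[k_a:k]}\to B^{[k_a:k]}$. So $\tilde C\in\mathcal T_\infty$ and
$$e(\tilde C)\le[k_a:k]\,\big(e(A[1])+e(B)\big).$$
Let $Z$ be an indec with $\rho=[\tilde C:Z]\ge1$. The ring $R_a$ acts on $\tilde C$ by endomorphisms, so $\operatorname{Hom}_{\mathcal T}(Z,\tilde C)/\operatorname{rad}(Z,\tilde C)\cong D_Z^\rho$ is an $R_a$-module. It is killed by $\mathfrak m$, so it is a nonzero vector space over $R_a/\mathfrak mR_a=k_a$. Its length over $R$ is $\rho\kappa_Z$, so $\rho\kappa_Z\ge[k_a:k]$. From $\rho\,e(Z)\le e(\tilde C)$ we get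
$$e(Z)\le\kappa_Z\big(e(A[1])+e(B)\big).$$
The values $\kappa_Z$ are bounded, as there are finitely many $[1]$-orbits. By (12), $Z$ lies in a finite set $\mathcal Z$ independent of $a$ and of the morphism. By Step 1, $C_a$ is a summand of $(\tilde C)_a$. So every indecomposable summand $W$ of $C$ is a summand of some $\widehat Z$ with $Z\in\mathcal Z$, which leaves finitely many $W$. Since $\operatorname{Hom}(\widehat Z,W)\ne0$ for $W\mid\widehat Z$, the multiplicity of $W$ in $C$ is at most $\operatorname{length}_K\operatorname{Hom}(\widehat Z,C)\le\hom(Z,B)+\hom(Z,A[1])$. So finitely many $C$ are possible.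

**Step 3: ranks along a line of morphisms.** For $U\in\widehat{\mathcal T}$ and $f\in\operatorname{Hom}(\widehat A,\widehat B)$ let $q_U(f)$ be the length of the cokernel of $\operatorname{Hom}(U,f)$. Given $f,\varphi\in\operatorname{Hom}(\widehat A,\widehat B)$, let
$$Q=\operatorname{Coker}\big(f+t\varphi:\operatorname{Hom}(U,\widehat A)[t]\to\operatorname{Hom}(U,\widehat B)[t]\big),$$
a finitely generated $(K/\mathfrak m^TK)[t]$-module for some $T$. For $\lambda\in K$ we have $Q/(t-\lambda)Q=\operatorname{Coker}\operatorname{Hom}(U,f+\lambda\varphi)$, of length $q_U(f+\lambda\varphi)$. The factors of the $\mathfrak m$-adic filtration of $Q$ are finitely generated modules over the principal ideal domain $k_K[t]$. Refining, $Q$ has a finite filtration with factors $k_K[t]$ or $k_K[t]/(p)$, $p$ irreducible. By the snake lemma the function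
$$\chi_\lambda=\operatorname{length}\operatorname{Coker}(t-\lambda)-\operatorname{length}\operatorname{Ker}(t-\lambda)$$
is additive along the filtration, with value $1$ on $k_K[t]$ and $0$ on $k_K[t]/(p)$. So $\chi_\lambda(Q)=\gamma$ does not depend on $\lambda$. Moreover $t-\lambda$ is injective on all factors, hence on $Q$, for all but finitely many residues $\bar\lambda\in k_K$. Therefore $q_U(f+\lambda\varphi)\ge\gamma$ for all $\lambda$, with equality if and only if $t-\lambda$ is injective on $Q$, and with equality for all but finitely many $\bar\lambda$. There are two consequences.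

(i) *Given finitely many objects $U_1,U_2,\dots$, some $f$ minimizes all $q_{U_i}$ simultaneously.* By induction let $f$ minimize $q_{U_1},\dots,q_{U_{b-1}}$ and let $h$ minimize $q_{U_b}$; put $\varphi=h-f$. Each $\gamma_i$ is a value of $q_{U_i}$, since $k_K$ is infinite, so $\gamma_i\ge\min q_{U_i}$. Comparing with $\lambda=0$ for $i<b$ and $\lambda=1$ for $i=b$ gives $\gamma_i\le\min q_{U_i}$. So $\gamma_i=\min q_{U_i}$ for $i\le b$, and $f+\lambda\varphi$ minimizes all of them for all but finitely many $\bar\lambda$.

(ii) *If $f$ minimizes $q_U$, then for every $\varphi$ multiplication by $t$ is injective on $Q$.* Indeed $\min q_U\le\gamma\le q_U(f)=\min q_U$, so equality holds at $\lambda=0$.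

**Step 4: conclusion.** By Step 2 and (i), choose $f:\widehat A\to\widehat B$ minimizing $q_U$ for all $U=C'[-1]$ with $C'$ a cone of a map $\widehat A\to\widehat B$. Let $C[-1]\xrightarrow{u}\widehat A\xrightarrow{f}\widehat B\to C$ be its triangle, and take $U=C[-1]$. For any $\varphi\in\operatorname{Hom}(\widehat A,\widehat B)$, the element $(f+t\varphi)u=t\varphi u$ vanishes in $Q$. By (ii), $\varphi u$ vanishes in $Q$, and setting $t=0$ gives $\varphi u\in f\operatorname{Hom}(C[-1],\widehat A)$. Hence
$$\operatorname{Hom}(\widehat A,\widehat B)\,u\subseteq f\operatorname{Hom}(C[-1],\widehat A).$$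
The sequence $\operatorname{Hom}(\widehat B,\widehat B)\to\operatorname{Hom}(\widehat A,\widehat B)\to\operatorname{Hom}(C[-1],\widehat B)$ is exact, so the left side has length at least $\hom(A,B)-\operatorname{end}(B)$. The sequence $\operatorname{Hom}(\widehat A,\widehat A)\to\operatorname{Hom}(C[-1],\widehat A)\to\operatorname{Hom}(\widehat B[-1],\widehat A)$ is exact, so the right side has length at most $\operatorname{end}(A)+\hom(B,A[1])$. This proves Proposition 11. $\square$

## 11. Linear growth and the slope of an object

The inequality (15) says that $\tau$ changes $\hom(G,-)$ by a bounded amount, uniformly along a shift orbit. A power of $\tau$ is a nonzero shift on each orbit, by Proposition 8. So growth is at most linear. We make this precise.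

**Step 1: periodic increments.** Write $h_j(i)=\hom(G,X_j[i])$. By (15) with $A=G$ and $B=\tau^lX_j[i]$, the difference $\hom(G,\tau^{l+1}X_j[i])-\hom(G,\tau^lX_j[i])$ is bounded by $\operatorname{end}(G)+\operatorname{end}(X_j)$. Summing over $0\le l<m$, the sequence
$$d_j(i)=h_j(i+n_j)-h_j(i)=\hom(G,\tau^mX_j[i])-\hom(G,X_j[i])$$
is bounded in $i$. It satisfies the recurrence in (11) for $i\gg0$. By Lemma 9 it is eventually periodic as $i\to+\infty$. Let $P\ge1$ be a common multiple of these periods and of all $|n_j|$. The number
$$s_j(i):=h_j(i+P)-h_j(i)$$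
is, up to sign, a sum of $P/|n_j|$ terms $d_j$ at indices $\ge i$. So there is $i_1$ such that $s_j(i)$ is $P$-periodic in $i\ge i_1$, for all $j$. For such $i$ we have $h_j(i+lP)=h_j(i)+l\,s_j(i)\ge0$ for all $l\ge0$, so $s_j(i)\ge0$.

**Step 2: the slope.** Put $H=\bigoplus_{c=0}^{P-1}G[-c]$ and $\varepsilon(M)=\hom(H,M)=\sum_{c=0}^{P-1}\hom(G,M[c])$. Then $\varepsilon(X_j[i+1])-\varepsilon(X_j[i])=s_j(i)$, which is $P$-periodic for $i\ge i_1$. So for every $M$ there is $c_1(M)\ge0$ with $\varepsilon(M[i])=c_1(M)\,i+O(1)$ as $i\to+\infty$, and $c_1(X_j)$ is the mean of $s_j$ over a period. It has the following properties.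

- $c_1$ is additive on direct sums and $[1]$-invariant, so it takes finitely many values on indecs.
- $c_1(M)>0$ for $M\ne0$. Otherwise $c_1(X_j)=0$ for some $j$, so the nonnegative periodic sequence $s_j(i)$, $i\ge i_1$, vanishes, and $h_j$ is bounded as $i\to+\infty$, contrary to Proposition 10.
- $c_1(\tau M)=c_1(M)$, by (15) with $A=H$ and $B=M[i]$.
- $c_1(E_Z)=c_1(Z)+c_1(\tau Z)=2c_1(Z)$, by (7) with $U=H$.

Let $\vartheta>0$ be the minimal value of $c_1$ on indecs and $\sigma=c_1/\vartheta$. Then, as $i\to+\infty$,
$$\varepsilon(M[i])=\vartheta\,\sigma(M)\,i+O(1),\quad\sigma(\tau M)=\sigma(M[1])=\sigma(M),\quad\sigma(E_Z)=2\sigma(Z),\quad\sigma(C)\ge1\text{ for }C\neq0,\tag{16}$$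
some indec has $\sigma=1$, and $\sigma$ takes only finitely many values on indecs.

## 12. A ray with slopes $1,2,3,\dots$

We finish by constructing indecs of slope $1,2,3,\dots$, which contradicts the last statement of Section 11. For an indec $Z$ let
$$Z\xrightarrow{a_Z}E^+(Z)\xrightarrow{w_Z}\tau^{-1}Z\to$$
be the AR triangle that starts at $Z$. So $E^+(Z)=E_{\tau^{-1}Z}$ and $\sigma(E^+(Z))=2\sigma(Z)$.

**The inductive construction.** By induction on $v\ge1$ we construct indecs $Z_1,\dots,Z_v$ with $\sigma(Z_t)=t$ and, for $t<v$, decompositions $E^+(Z_t)=V'_t\oplus Z_{t+1}$ and maps $\rho_t:E^+(Z_t)\to\tau^{-1}Z_{t-1}$ such that, writing $a_t,w_t$ for $a_{Z_t},w_{Z_t}$,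
$$\rho_ta_t=w_{t-1}|_{Z_t}\quad(t\ge2),\qquad\rho_t|_{Z_{t+1}}=0\quad(t\ge2),\tag{17}$$
while $V'_1=0$ and there is no map $\rho_1$. Start with any $Z_1$ of slope $1$.

Suppose that $Z_1,\dots,Z_v$ are constructed. If $v=1$, put $V'_1=0$ and $V=E^+(Z_1)$; then $\sigma(V)=2$. If $v\ge2$, the map $w_{v-1}|_{Z_v}:Z_v\to\tau^{-1}Z_{v-1}$ is radical, so it is not split mono and factors as $\rho_va_v$ by Proposition 6. By Section 5 it is not in $\operatorname{rad}^2$, while $a_v$ is radical; so $\rho_v$ is not radical. Its target is indecomposable, so $\rho_v$ is split epi. Hence $E^+(Z_v)=V'_v\oplus V$ with $V'_v\cong\tau^{-1}Z_{v-1}$ and $\rho_v|_V=0$, and $\sigma(V)=2v-(v-1)=v+1$.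

In both cases $\sigma(V)=v+1>0$, so $V\neq0$. *It remains to show that $V$ is indecomposable; then $Z_{v+1}=V$ continues the construction.*

**A short summand of $V$.** Suppose that $V$ is decomposable. It has at least two indecomposable summands, so one of them, $X$, has $x=\sigma(X)\le(v+1)/2\le v$. Fix $V=X\oplus V''$. Put $p=\lfloor x\rfloor$, so $1\le p\le v$ and $p\le x<p+1$. Let $f_t:Z_t\to Z_{t+1}$ $(t<v)$ and $f_X:Z_v\to X$ be the components of $a_t$ and of $a_v$, and let
$$f=f_Xf_{v-1}\cdots f_p:Z_p\to X,$$
a radical map. We shall show that its cone has slope $x-p<1$. This requires that $\operatorname{Hom}(H[-i],f)$ be nearly injective, and for that we need control over the factorizations of $f$.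

**Lemma 12.** If $f=hg$ with $Z_p\xrightarrow{g}A'\xrightarrow{h}X$ and $g$ not split mono, then $h$ is split epi or $Z_t\mid A'$ for some $p<t\le v$.

**Proof.** Assume that no such $Z_t$ is a summand of $A'$. In this proof write $Z_{v+1}:=X$. Let $\pi_t:E^+(Z_t)\to Z_{t+1}$ be the projections of the fixed decompositions (for $t=v$, of $E^+(Z_v)=V'_v\oplus X\oplus V''$), let $F_t=f_Xf_{v-1}\cdots f_t$ for $t\le v$, and $F_{v+1}=1_X$. So $F_t=F_{t+1}\pi_ta_t$. We claim that for $p\le t\le v+1$ there are $g_t:Z_t\to A'$ and, if $t>p$, $y_t:\tau^{-1}Z_{t-1}\to X$ with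
$$F_t=hg_t+y_tw_{t-1}|_{Z_t},$$
where for $t=p$ the second term is absent. For $t=p$ take $g_p=g$, since $F_p=f=hg$.

Given the claim for some $t\le v$, the map $g_t$ is not split mono: for $t=p$ by hypothesis, for $t>p$ because $Z_t\nmid A'$. So $g_t=g'_ta_t$ for some $g'_t:E^+(Z_t)\to A'$. If $t>p$, then $t\ge2$, and the first relation in (17) for $t$ (for $t=v$, the relation $\rho_va_v=w_{v-1}|_{Z_v}$ above) gives $w_{t-1}|_{Z_t}=\rho_ta_t$. So
$$\big(F_{t+1}\pi_t-hg'_t-y_t\rho_t\big)a_t=0,$$
without the $y_t$-term if $t=p$. By the AR triangle, $F_{t+1}\pi_t-hg'_t-y_t\rho_t=y_{t+1}w_t$ for some $y_{t+1}:\tau^{-1}Z_t\to X$. Restrict to $Z_{t+1}$: there $\pi_t=1$, and $\rho_t=0$, for $t<v$ by (17) and for $t=v$ because $X\subseteq V$. With $g_{t+1}=g'_t|_{Z_{t+1}}$ this is the claim for $t+1$.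

For $t=v+1$ the claim reads $1_X=hg_{v+1}+y_{v+1}w_v|_X$. As $w_v|_X$ is radical, $hg_{v+1}$ is invertible, and $h$ is split epi. $\square$

**The rank of $f$ on Homs from far shifts.** Let $\Gamma=\hom(H,H[1])$, and let $\iota_i$ be the length of the image of
$$\operatorname{Hom}(H[-i],f):\operatorname{Hom}(H[-i],Z_p)\to\operatorname{Hom}(H[-i],X);$$
these modules have lengths $\varepsilon(Z_p[i])$ and $\varepsilon(X[i])$. We show $\iota_i=\vartheta pi+O(1)$.

Suppose that $\operatorname{Hom}(H[-i],f)$ is not injective: $fu=0$ for some $0\neq u:H[-i]\to Z_p$. Complete $u$ to a triangle $H[-i]\xrightarrow{u}Z_p\xrightarrow{g}A'\to H[-i+1]$. As $gu=0$ and $u\ne0$, $g$ is not split mono; as $fu=0$, $f=hg$ for some $h$. By the long exact sequence the cokernel of $\operatorname{Hom}(H[-i],g)$ embeds in $\operatorname{Hom}(H[-i],H[-i+1])$, so it has length at most $\Gamma$. The same bound holds after composing $g$ with any split epi out of $A'$. By Lemma 12 there are two cases.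

- $Z_t\mid A'$ for some $p<t\le v$. Then $\varepsilon(Z_t[i])\le\varepsilon(Z_p[i])+\Gamma$. For $i\gg0$ this is impossible, as $\sigma(Z_t)=t>p=\sigma(Z_p)$.
- $h$ is split epi. Then the cokernel of $\operatorname{Hom}(H[-i],f)$ has length at most $\Gamma$, so $\iota_i\ge\varepsilon(X[i])-\Gamma$.

So for $i\gg0$,
$$\varepsilon(Z_p[i])\ge\iota_i\ge\min\big(\varepsilon(Z_p[i]),\ \varepsilon(X[i])-\Gamma\big).$$
By (16), and since $p\le x$, both bounds are $\vartheta pi+O(1)$, or the second is at least that. Hence $\iota_i=\vartheta pi+O(1)$.

**The cone of $f$.** Let $C$ be the cone of $f$. The long exact sequence of $\operatorname{Hom}(H[-i],-)$ gives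
$$\varepsilon(C[i])=\big(\varepsilon(X[i])-\iota_i\big)+\big(\varepsilon(Z_p[i+1])-\iota_{i+1}\big)=\vartheta(x-p)\,i+O(1),$$
so $\sigma(C)=x-p<1$. By (16), $C=0$, and $f$ is an isomorphism. But $f$ is a radical map between indecomposables. This contradiction shows that $V$ is indecomposable.

**End of the proof of Theorem 2.** The construction never stops, so there are indecs of slope $t$ for every $t\ge1$. This contradicts that $\sigma$ takes only finitely many values on indecs. Hence $\mathcal T_\infty=0$. All indecs of $\mathcal T$ lie in finite components, of which there are finitely many by Lemma 7(b). So $\mathcal T$ has finitely many indecs, and by the reduction in Section 2 the algebra $\Lambda$ has finite CM type. The converse was shown there too. By the fact recalled in Section 2, the hypothesis holds whenever $\Lambda$ has an isolated singularity. $\blacksquare$
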